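# Isotropic singular distributions that satisfy Hörmander's condition

## 1. Two vector fields on the four-torus

Let $(M,\omega)$ be a closed symplectic manifold of dimension $n=2m$. Everything is smooth, meaning $C^\infty$. A subspace $W\subset T_xM$ is *isotropic* if $\omega_x$ vanishes identically on $W$; then $\dim W\le m$. A superscript $\omega$ denotes the $\omega$-orthogonal complement, so $W$ is isotropic exactly when $W\subset W^\omega$.

**Definition (singular distribution).** A singular distribution is given by finitely many vector fields $X_1,\dots,X_N$ on $M$ such that, for some $A\in\mathbb N$, the space $\mathcal L|_x=\operatorname{span}(X_1(x),\dots,X_N(x))$ has dimension $A$ for almost every $x$. It is isotropic if $\mathcal L|_x$ is isotropic for every $x$. It satisfies *Hörmander's condition* if there is $r\in\mathbb N$ such that the iterated commutators of the $X_k$ of length $\le r$ span $T_xM$ for every $x\in M$. (A field $X_k$ itself has length $1$.)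

The question, posed as a conjecture by Dan Mangoubi in "Spectral Flexibility of Symplectic Manifolds T^2 x M", arXiv:math/0508128 (2005), is this: *if $n\ge4$, does every closed symplectic $(M,\omega)$ carry an isotropic singular distribution satisfying Hörmander's condition?* The two demands pull against each other: isotropy keeps the fields inside a small subspace at each point, and the brackets must leave it.

Here is a case that can be done by hand. On $T^4=(\mathbb R/2\pi\mathbb Z)^4$ with $\omega=dx_1\wedge dy_1+dx_2\wedge dy_2$ put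
$$U=\partial_{x_1}+\sin x_2\,\partial_{y_1},\qquad V=\cos x_1\,\partial_{x_2}+\sin x_1\,\partial_{y_2}.\tag{1}$$
The field $U$ lies in the plane of $\partial_{x_1},\partial_{y_1}$ and $V$ in that of $\partial_{x_2},\partial_{y_2}$, so $\omega(U,V)=0$, and the rank is $2$ everywhere. Now compute:
$$W:=[U,V]=-\sin x_1\,\partial_{x_2}+\cos x_1\,\partial_{y_2}-\cos x_1\cos x_2\,\partial_{y_1},\qquad [U,W]=-V+2\sin x_1\cos x_2\,\partial_{y_1}.$$
Hence the following fields are combinations of brackets of length at most $3$ and $4$:
$$Z_1:=\tfrac12(V+[U,W])=\sin x_1\cos x_2\,\partial_{y_1},\qquad Z_2:=[U,Z_1]=\cos x_1\cos x_2\,\partial_{y_1}.$$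
Finally $[V,Z_2]=-\cos^2x_1\sin x_2\,\partial_{y_1}$ and $[W,Z_1]=\sin^2x_1\sin x_2\,\partial_{y_1}$, so
$$[W,Z_1]-[V,Z_2]=\sin x_2\,\partial_{y_1}.$$
The three coefficients $\sin x_1\cos x_2$, $\cos x_1\cos x_2$, $\sin x_2$ have squares adding up to $1$, so $\partial_{y_1}$ lies in the span of brackets of length $\le5$ at every point. Modulo $\partial_{y_1}$, the fields $V$ and $W$ span $\partial_{x_2},\partial_{y_2}$, and $U$ gives $\partial_{x_1}$. So Hörmander's condition holds with $r=5$, and the conjecture is true for this torus.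

What changes on a general $M$? Two things were free on $T^4$. We had global coordinates in which to compute brackets, and we had a field $U$ without zeros. In general there is nothing explicit to bracket, and if the Euler characteristic of some component is not zero, every vector field vanishes somewhere. The two difficulties are separate and will be treated separately.

## 2. Symplectic perturbation, non-flatness, and the statements

From now on $M$ is a closed manifold, $\omega$ is a smooth nondegenerate $2$-form, and $n=\dim M=2m\ge4$. Closedness of $\omega$ will never be used.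

Take two fields $X,Y$ with $\omega(X,Y)=0$. One would like to say that after a generic perturbation their brackets span. Perturbing $X$ and $Y$ independently destroys $\omega(X,Y)=0$. Keeping $X$ and perturbing only $Y$ inside $X^\omega$ can be useless for the brackets $\operatorname{ad}_X^jY$: if $\mathcal L_X\omega=0$ (for example $X=\partial_{x_1}$ on $T^4$), then
$$0=\mathcal L_X\big(\omega(X,Y)\big)=(\mathcal L_X\omega)(X,Y)+\omega(X,[X,Y])=\omega(X,[X,Y]),$$
and by induction all $\operatorname{ad}_X^jY$ stay in the hyperplane $X^\omega$.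

The perturbation that respects isotropy is to move both fields by the same linear symplectic automorphism. Let $\mathrm{Sp}(TM)$ be the bundle of linear symplectic automorphisms of the $(T_xM,\omega_x)$ and $\mathfrak{sp}(TM)$ the bundle of their Lie algebras; $B\in\mathfrak{sp}(T_xM)$ means that $\omega(Bv,w)$ is symmetric in $v,w$. If $\{X_k\}$ is isotropic and $g\in\Gamma(\mathrm{Sp}(TM))$, then $\{gX_k\}$ is isotropic, with the same rank at each point. The price is that $gX\wedge gY$ vanishes exactly where $X\wedge Y$ does and to the same order. So the order of vanishing of $X\wedge Y$ must be controlled beforehand.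

**Definition (flat; isotropic system; (NF)).** A smooth function or section is *flat* at $x_0$ if all its derivatives, in a chart and trivialization, vanish at $x_0$. A finite family $\{X_k\}$ of vector fields is an *isotropic system* if $\omega(X_i,X_j)\equiv0$ for all $i,j$. It satisfies **(NF)** if for each $x_0\in M$ there are $i,j$ with $X_i(x_0)\ne0$ and $X_i\wedge X_j$ not flat at $x_0$.

Flatness does not depend on the chart or the trivialization. A nonzero polynomial is nowhere flat. If $c(x_0)\ne0$, then $h$ is flat at $x_0$ iff $ch$ is. The function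
$$\varphi(t)=e^{-1/t}\ (t>0),\qquad \varphi(t)=0\ (t\le0)$$
is flat at $0$. On $T^4$ the pair $X=\partial_{x_1}$, $Y=\varphi(\sin x_2)\,\partial_{x_2}$ is an isotropic system that violates (NF) at every point with $x_2=0$. The pair (1) satisfies (NF), since $U\wedge V$ has no zero.

**Theorem 1 (perturbation).** Let $\{X_k\}$ be an isotropic system on $(M,\omega)$.
(i) If it satisfies Hörmander's condition, it satisfies (NF).
(ii) If it satisfies (NF), there are $g\in\Gamma(\mathrm{Sp}(TM))$, arbitrarily $C^\infty$-close to the identity, such that $\{gX_k\}$ satisfies Hörmander's condition.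

**Theorem 2 (the conjecture is true).** For each integer $A$ with $\min(4,m)\le A\le m$ there is on $(M,\omega)$ an isotropic singular distribution of almost-everywhere rank $A$ satisfying Hörmander's condition; in particular $A=m=n/2$ is possible. If the Euler characteristic $\chi$ vanishes on every component of $M$, every $2\le A\le m$ occurs. Conversely, $2\le A\le m$ is necessary.

**Proposition 3 (complement).** If $m=3$, $J$ is an $\omega$-compatible almost complex structure, and an isotropic Hörmander singular distribution with $A=2$ exists, then $c_3(M)=c_1(M)\,e$ for some $e\in H^4(M;\mathbb Q)$. So for connected $M$, $A=2$ is impossible if $c_1=0$ in $H^2(M;\mathbb Q)$ and $\chi(M)\ne0$ (e.g. the quintic threefold).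

Left open here: which $A\in\{2,3\}$ occur when $m\ge4$ and $\chi(M)\ne0$, and exactly when $A=2$ occurs for $m=3$.

## 3. Flat contact traps all brackets

**Proof of Theorem 1(i).** If all $X_k$ vanish at $x_0$, then all brackets vanish at $x_0$. So $X_i(x_0)\ne0$ for some $i$. Suppose $X_i\wedge X_j$ is flat at $x_0$ for every $j$. Expanding $X_j$ in a local frame that contains $X_i$, we get $X_j=h_jX_i+F_j$ near $x_0$ with $F_j$ flat at $x_0$. Fields of this form are closed under brackets:
$$[hX_i+F,\;h'X_i+F']=\big(hX_i(h')-h'X_i(h)\big)X_i+(\text{flat at }x_0).$$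
So all brackets at $x_0$ lie in $\mathbb RX_i(x_0)\ne T_{x_0}M$, which contradicts Hörmander's condition. $\square$

**Necessity in Theorem 2.** Isotropic subspaces have dimension $\le m$, so $A\le m$. By (i), some $X_i\wedge X_j$ is not flat at some point, hence nonzero on a nonempty open set, so $A\ge2$. (For $n=2$ this would require $2\le A\le 1$, so the statement fails there.)

## 4. Counting equations in a jet bundle

Sections 4–8 prove Theorem 1(ii). We first reduce to finitely many local pictures and fix the integers.

**Step 0: setup.** Let $x_0\in M$ and $i,j$ be as in (NF). In a chart, some component $y$ of $X_i\wedge X_j$ is not flat at $x_0$. Let $d$ be its vanishing order at $x_0$ and $P_d$ the leading homogeneous part of its Taylor expansion. Choose a constant vector $e$ with $P_d(e)\ne0$. Then $\partial_e^dy(x_0)=d!\,P_d(e)\ne0$, so on a neighborhood $N$ of $x_0$ inside the chart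
$$\partial_e^dy\ne0\quad\text{and}\quad X_i\ne0 .$$
Finitely many such $N$ cover $M$. Let $\hat d\ge1$ bound all the $d$'s and put
$$K_1=\hat d(n+1),\qquad K=K_1+3,\qquad R=K+2n-1.$$
Let $\mathcal J=J^R(\mathrm{Sp}(TM))\to M$ be the bundle of $R$-jets of local sections of $\mathrm{Sp}(TM)$. Fix one $N$ and write $X=X_i$, $Y=X_j$. For $\xi=j_x^Rg\in\mathcal J$ with $x\in N$ choose a local representative $g$ and put
$$U=gX,\quad V=gY,\quad \Phi_t=\text{flow of }U,\quad \gamma(t)=\Phi_t(x)=x+\sum_{k\ge1}\gamma_kt^k$$
(Taylor expansion in the chart). Since $\dot\gamma=U(\gamma)$, the coefficient $\gamma_k$ depends only, and smoothly, on $j^{k-1}_xg$; and $\gamma_1=U(x)\ne0$. We write $[t^j]$ for the $j$-th Taylor coefficient at $t=0$, and "order" for the vanishing order at $t=0$.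

*Variations.* For a local section $B$ of $\mathfrak{sp}(TM)$ and a function $f$ near $x$ let $[fB]$ be the vertical tangent vector $\frac{d}{d\varepsilon}\big|_0\,j_x^R(g\exp(\varepsilon fB))$ of $\mathcal J$ at $\xi$, and let $\delta$ be the corresponding first variation. Then
$$\delta U=f\,gBX,\qquad \delta V=f\,gBY.\tag{2}$$
Since $j^R_xB\mapsto j^R_x(g\exp B)$ is a local parametrization of the fibre $\mathcal J_x$ near $\xi$, every vertical vector is $[B]$ for some $B$. The first variation of a quantity that depends only on $\xi$ may be computed with any representative $g$.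

*All vectors are reached.* $\mathfrak{sp}(T_xM)X(x)=T_xM$. Given $w$, choose $u$ with $\omega(u,X)=1$ and set $Bv=\omega(u,v)w+\omega(w,v)u-\omega(w,X)\,\omega(u,v)u$. Then $\omega(Bv,v')$ is symmetric in $v,v'$, and $BX=w+\omega(w,X)u-\omega(w,X)u=w$.

The mechanism that turns codimension into a choice of $g$ is the following.

**Lemma 4.** Let $F:\{|s|<s_0\}\times P\to \mathcal J'$ be a submersion of manifolds, with $s$ in a Euclidean space, and $Q\subset\mathcal J'$ an embedded (not necessarily closed) submanifold of codimension $>\dim P$. Then for almost every $s$ the map $F(s,\cdot)$ misses $Q$.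

*Proof.* $F^{-1}(Q)$ is a submanifold of dimension $\dim\{s\}+\dim P-\operatorname{codim}Q<\dim\{s\}$. Its projection to $\{|s|<s_0\}$ is a smooth image of a manifold of smaller dimension, so it has measure zero. For $s$ outside it, $F(s,\cdot)$ misses $Q$. $\square$

*What one would like to count.* Suppose $U(x)$ and $(\operatorname{ad}^j_UV)(x)$, $0\le j\le R$, do not span $T_xM$. Then a unit covector $\alpha$ at $x$ kills them: this is $R+1$ equations on $(\xi,\alpha)$, while $(x,\alpha)$ ranges over a manifold of dimension $2n-1$. If enough of the equations were independent in $\xi$, Lemma 4 would finish. To test independence, vary $g$ by $fB$ with $BX=0$, so that $U$ and its flow stay fixed and only $V$ moves, by $f\,gBY$. There are two ways for this to fail.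

* If $Y$ is nearly parallel to $X$ along $\gamma$, then $BY$ is nearly zero.
* From $BX=0$ we get $\omega(X,BY)=\omega(BY,X)=0$ up to sign: indeed $\omega(BY,X)=\omega(BX,Y)=0$. So $gBY\in U^\omega$, and a covector proportional to $\omega(U,\cdot)$ does not see the variation.

Sections 5 and 6 show that each degeneration, to too high an order along $\gamma$, occurs only on a set of jets of codimension $\ge n+1$, which a generic $g$ avoids. Section 7 does the count off these sets.

## 5. Contact of flow lines with the zero set of $X\wedge Y$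

**Step 1.** This step bounds, for generic $g$, the order to which $y$, hence $X\wedge Y$, vanishes along the flow lines of $U$. Let
$$\mathcal Z^1=\{\xi\in\mathcal J|_N:\ [t^j]\,y(\gamma(t))=0,\ 0\le j\le K_1\}.$$

**Claim 5.** $\mathcal Z^1$ lies in a finite union of submanifolds of $\mathcal J|_N$ of codimension $\ge n+1$.

It is not true that the defining equations are always independent. If $y=x_1^2$, then $\delta(y\circ\gamma)=2x_1(\gamma)\,\delta\gamma_1$ with $\delta\gamma_1$ the first component of $\delta\gamma$, and at a jet whose $x_1\circ\gamma$ vanishes to high order, all the differentials of low degree vanish. In this example the remedy is to count the equations for $\partial_1y=2x_1$ instead. In general one must find the derivative $\partial^i_ey$ for which the count works.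

**(a) The Taylor coefficients of $\gamma$ can be varied freely.** *For each $1\le k\le K_1$ and $w\in\mathbb R^n$ there is a vertical vector with $\delta\gamma=t^kw\bmod t^{K_1+1}$.*

Take $f=\ell^{k-1}$ with $\ell$ affine in the chart, $\ell(x)=0$, $d\ell(\gamma_1)=1$, and $B$ with $gBX(x)=kw$. Then $\delta U(\gamma(t))=t^{k-1}(kw+O(t))$. The linearized flow equation is
$$\dot{\delta\gamma}=DU(\gamma)\,\delta\gamma+\delta U(\gamma),\qquad\delta\gamma(0)=0 .$$
It first gives $\delta\gamma=O(t^k)$, and then $\dot{\delta\gamma}=kt^{k-1}w+O(t^k)$, so $\delta\gamma=t^kw+O(t^{k+1})$. The map from vertical vectors to $\delta\gamma\bmod t^{K_1+1}$ is linear; let $I\subset\bigoplus_{k=1}^{K_1}t^k\mathbb R^n$ be its image. For all $k,w$, $I$ contains an element $t^kw+O(t^{k+1})$. By descending induction on $k$, $I\supset\bigoplus_{k'\ge k}t^{k'}\mathbb R^n$ for every $k\ge1$, which is the assertion.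

**(b) A pigeonhole over the derivatives of $y$.** If $d=0$, then $y\ne0$ on $N$ and $\mathcal Z^1=\emptyset$. Let $d\ge1$ and $y_i=\partial^i_ey$. For $0\le i<d$ and $0\le\mu<\nu\le K_1+1$ with $\nu-\mu\ge(K_1+1)/d$, put $h_j=[t^j]\,y_i(\gamma(t))$ and let $Q_{i,\mu,\nu}$ be the set of $\xi\in\mathcal J|_N$ at which $h_j=0$ for $\mu<j<\nu$ and the vertical differentials of these $h_j$ are linearly independent. Independence is an open condition, so $Q_{i,\mu,\nu}$ is a submanifold, of codimension
$$\nu-\mu-1\ \ge\ \frac{K_1+1}{\hat d}-1\ =\ n+\frac1{\hat d}\ >\ n .$$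

Let $\xi\in\mathcal Z^1$, and let $m_i=\min(K_1+1,\ \text{order of }y_i\circ\gamma)$. Then $m_0=K_1+1$ by definition of $\mathcal Z^1$, and $m_d=0$ because $\partial_e^dy(x)\ne0$. The $d$ differences $m_i-m_{i+1}$ add up to $K_1+1$, so $m_i-m_{i+1}\ge(K_1+1)/d$ for some $0\le i<d$. Put $\nu=m_i$, $\mu=m_{i+1}$. Since $\mu<\nu\le K_1+1$, we have $\mu\le K_1$, so $y_{i+1}\circ\gamma$ has order exactly $\mu$; and $h_j=0$ for $j<\nu$. For $1\le k\le K_1$ let $\eta_k$ be a vertical vector with $\delta\gamma=t^ke\bmod t^{K_1+1}$, from (a). For $j\le K_1$,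
$$\delta_{\eta_k}h_j=[t^j]\big(t^k\,\partial_ey_i(\gamma(t))\big)=[t^{j-k}]\,y_{i+1}(\gamma(t)),$$
which is $0$ if $j-k<\mu$ and nonzero if $j-k=\mu$. So the matrix $(\delta_{\eta_{j'-\mu}}h_j)_{\mu<j,j'<\nu}$ (note $1\le j'-\mu\le K_1$) is triangular with nonzero diagonal. The differentials of the $h_j$ are therefore independent, and $\xi\in Q_{i,\mu,\nu}$. $\square$

## 6. The form $\iota_U\omega$ turns along the flow

**Step 2.** This step ensures that a covector proportional to $\omega(U,\cdot)$ at $x$ does not stay so, beyond third order, when carried along the flow. Put $\beta=\iota_U\omega$ and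
$$\beta_j=(\mathcal L_U^j\beta)(x)=(\iota_U\mathcal L_U^j\omega)(x),\qquad0\le j\le3;$$
the equality holds because $\mathcal L_U$ commutes with $\iota_U$. These depend only on $j^j_xg$, lie in $\mathrm{Ann}(U(x))$, of dimension $n-1$, and $\beta_0\ne0$. Let
$$\mathcal Z^2=\{\xi\in\mathcal J|_N:\ \beta_1,\beta_2,\beta_3\in\mathbb R\beta_0\}.$$
If $\mathcal L_U\omega=0$ we are in $\mathcal Z^2$ at every point; that was the trap of Section 2. In the torus example (1), $\beta=dy_1-\sin x_2\,dx_1$, $\mathcal L_U\beta=\cos x_2\,dx_2$ and $\mathcal L_U^2\beta=0$, so the jets at points with $\cos x_2=0$ satisfy the condition defining $\mathcal Z^2$. There indeed $Z_1=Z_2=0$, and we had to use brackets other than $\operatorname{ad}_U^jV$.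

**Claim 6.** $\mathcal Z^2$ is a submanifold of codimension $3(n-2)\ge n+1$.

*Reduction.* It suffices to find, for $j\in\{1,2,3\}$ and $a\in\mathrm{Ann}(U(x))$, a vertical vector that does not change $j^{j-1}_xg$ (hence not $U(x)$, nor $\beta_i$ for $i<j$) and has $\delta\beta_j=a$. Indeed, the classes of $\beta_1,\beta_2,\beta_3$ lie in three copies of $\mathrm{Ann}(U(x))/\mathbb R\beta_0$, a space of dimension $n-2$ that depends only on $U(x)$; these spaces form a vector bundle, which we trivialize locally over the pairs $(x,U(x))$. By triangularity (first adjust $\beta_1$, then $\beta_2$ with $\beta_1$ fixed, then $\beta_3$ with $\beta_1,\beta_2$ fixed), the map to these three copies has surjective vertical differential at its zeros. So its zero set $\mathcal Z^2$ is a submanifold of codimension $3(n-2)$, and $3n-6\ge n+1$ since $n\ge4$.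

*The variation.* Take $\ell$ with $\ell(x)=0$, $d\ell(U(x))=1$, $f=\ell^j/j!$, and $B$ with $gBX(x)=w$, where $\iota_w\omega=a$. Put $W=gBX$; so $\delta U=fW$ vanishes to order $j\ge1$ at $x$, and $j_x^{j-1}g$ does not change. Differentiating $\iota_U\mathcal L^j_U\omega$, the term $\iota_{\delta U}\mathcal L^j_U\omega$ vanishes at $x$, so
$$\delta\beta_j=\iota_U\sum_{p+q=j-1}\mathcal L_U^p\,\mathcal L_{\delta U}\,\mathcal L_U^q\omega\,\Big|_x .$$
For any form $\sigma$, $\mathcal L_{fW}\sigma=f\mathcal L_W\sigma+df\wedge\iota_W\sigma$ vanishes to order $j-1$ at $x$, so a term with $p<j-1$ contributes nothing; only $p=j-1$, $q=0$ remains. Moreover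
$$\mathcal L_{\delta U}\omega=\frac{\ell^{j-1}}{(j-1)!}\,d\ell\wedge\iota_W\omega+(\text{vanishing to order }j).$$
Under $\mathcal L_U^{j-1}$, at the point $x$, all $j-1$ derivatives must fall on $\ell^{j-1}$, giving $(j-1)!\,(U\ell)^{j-1}(x)=(j-1)!$. So $\mathcal L_U^{j-1}\mathcal L_{\delta U}\omega|_x=d\ell\wedge a$, and
$$\delta\beta_j=\iota_U(d\ell\wedge a)=d\ell(U)\,a-a(U)\,d\ell=a.\qquad\square$$

## 7. Spanning off the two bad sets

**Step 3.** This step carries out the count of Section 4. Let $S^*M$ be a unit cosphere bundle, $\dim S^*M=2n-1$. On $(\mathcal J\times_MS^*M)|_N$ put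
$$c_j(\xi,\alpha)=\frac1{j!}\,\alpha\big((\operatorname{ad}_U^jV)(x)\big),\qquad0\le j\le R;$$
it depends only on $(\xi,\alpha)$, since $\operatorname{ad}^j_UV$ at $x$ involves at most $j$ derivatives. For $0\le\kappa\le K$ let $Q_\kappa$ be the set of $(\xi,\alpha)$ such that $c_j=0$ for $\kappa\le j\le R$ and the differentials of these $c_j$ along the fibres of $\mathcal J$ (with $\alpha$ fixed) are linearly independent. It is a submanifold of codimension $R-\kappa+1\ge R-K+1=2n$.

**Claim 7.** If $\xi\notin\mathcal Z^1\cup\mathcal Z^2$ and $U(x)$, $(\operatorname{ad}_U^jV)(x)$, $0\le j\le R$, do not span $T_xM$, then $(\xi,\alpha)\in Q_\kappa$ for some $\alpha\in S^*_xM$ and some $\kappa\le K$.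

*The covector along $\gamma$.* Choose $\alpha\in S_x^*M$ killing all these vectors, so $c_j=0$ for all $j\le R$. Put $\alpha(t)=\alpha\circ d\Phi_t(x)^{-1}\in T^*_{\gamma(t)}M$. Since $\frac{d^j}{dt^j}\big|_0\,d\Phi_t(x)^{-1}V(\gamma(t))=(\operatorname{ad}_U^jV)(x)$,
$$c_j=[t^j]\,\alpha(t)\big(V(\gamma(t))\big).\tag{3}$$

*The order $\nu$: the directions in $U^\omega$ that $\alpha(t)$ sees.* Let $b(t)=\beta_{\gamma(t)}\circ d\Phi_t(x)$; its Taylor coefficients are $\beta_j/j!$. Let $\nu$ be the order of $\alpha\wedge b(t)$. If $\alpha\notin\mathbb R\beta_0$, then $\nu=0$. If $\alpha\in\mathbb R\beta_0$, then, as $\xi\notin\mathcal Z^2$, some $\beta_j$ with $1\le j\le3$ is not in $\mathbb R\beta_0$, so $\nu\le3$. Transporting by $d\Phi_t$, which is invertible and smooth in $t$, the form $\alpha(t)\wedge\beta_{\gamma(t)}$ also has order $\nu$. Let $\epsilon^1=\beta,\epsilon^2,\dots,\epsilon^n$ be a coframe along $\gamma$ and $\alpha(t)=\sum a_i(t)\epsilon^i$. Then $\alpha\wedge\beta=\sum_{i\ge2}a_i\,\epsilon^i\wedge\epsilon^1$, so the minimal order of the $a_i$ with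 $i\ge2$ is $\nu$. Taking for $q'(t)$ the dual frame vector of an index $i\ge2$ where the minimum is attained, we get a smooth
$$q'(t)\in\ker\beta_{\gamma(t)}=U^\omega\quad\text{with}\quad \alpha(t)(q'(t))=t^\nu(c+O(t)),\quad c\ne0 .$$
Put $\tilde q(t)=g^{-1}q'(t)$. Since $g$ is symplectic, $\omega(X,\tilde q)=\omega(U,q')=0$, so $\tilde q(t)\in X^\omega$.

*The order $\mu$: how parallel $Y$ is to $X$.* Since $\xi\notin\mathcal Z^1$, $X\wedge Y$ has order $\mu\le K_1$ along $\gamma$. Expand $Y(\gamma(t))$ in a frame along $\gamma$ that contains $X$; the minimal order of its coefficients on the other frame vectors is $\mu$. Dividing these coefficients by $t^\mu$,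
$$Y(\gamma(t))=h(t)X+t^\mu Y^0(t),\qquad h,Y^0\text{ smooth},\quad Y^0(0)\notin\mathbb RX(x).$$
From $\omega(X,Y)=0$ we get $\omega(X,Y^0(t))=0$ for $t\ne0$, hence for all $t$. So $Y^0(t)\in X^\omega$.

*The endomorphism $B$: it must kill $X$ and send $Y^0$ to $\tilde q$.* As $(X^\omega)^\omega=\mathbb RX$ does not contain $Y^0(t)$ for small $t$, the functional $\omega(\cdot,Y^0)$ on $X^\omega$ does not vanish, so there is a smooth $p(t)\in X^\omega$ with $\omega(p,Y^0)=1$. Put $q=\tilde q-\frac12\omega(\tilde q,Y^0)\,p\in X^\omega$. As $\dot\gamma(0)\ne0$, $\gamma$ is an embedded arc near $t=0$, so $p,q$ extend to sections of the vector bundle $X^\omega$ near $x$. Put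
$$Bv=\omega(p,v)\,q+\omega(q,v)\,p.\tag{4}$$
Then $\omega(Bv,w)=\omega(p,v)\omega(q,w)+\omega(q,v)\omega(p,w)$ is symmetric in $v,w$, so $B$ is a section of $\mathfrak{sp}(TM)$. Since $p,q\in X^\omega$, $BX\equiv0$ near $x$. Along $\gamma$, $\omega(q,Y^0)=\omega(\tilde q,Y^0)-\frac12\omega(\tilde q,Y^0)=\frac12\omega(\tilde q,Y^0)$, so
$$BY^0=q+\tfrac12\omega(\tilde q,Y^0)\,p=\tilde q .$$

*The triangular matrix.* For $k\ge0$ take $f$ with $f(\gamma(t))=t^k$ and the variation $[fB]$. Since $g\exp(\varepsilon fB)X=gX$, the objects $U,\Phi_t,\gamma,\alpha(t)$ do not vary, and by (2) and (3)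
$$\delta c_j=[t^j]\,\alpha(t)\big(t^k\,gB(hX+t^\mu Y^0)\big)=[t^j]\,t^{k+\mu}\,\alpha(t)(q'(t))=[t^{\,j-k-\mu-\nu}]\,(c+O(t)).$$
Let $\kappa=\mu+\nu\le K_1+3=K$ and $k=j'-\kappa$ for $\kappa\le j'\le R$. The matrix indexed by $\kappa\le j,j'\le R$ is triangular with diagonal $c\ne0$. So the differentials of $c_j$, $\kappa\le j\le R$, are independent, and $(\xi,\alpha)\in Q_\kappa$. $\square$

## 8. Choosing $g$

**Step 4.** This step produces a finite-dimensional family of $g$'s to which Lemma 4 applies. Near each point, products of bump functions, monomials and local frame sections give finitely many sections of $\mathfrak{sp}(TM)$ whose $R$-jets span on a neighborhood. By compactness there are finitely many global sections $B_1,\dots,B_L$ whose $R$-jets span $J^R_x(\mathfrak{sp}(TM))$ at every $x$. Put $g_s=\exp(\sum s_iB_i)$. At $s=0$ the $s$-derivative of $(s,x)\mapsto j_x^Rg_s$ is onto the vertical tangent space of $\mathcal J$, because the vertical vectors at $j^R_x(\mathrm{id})$ are the $[B]$. Surjectivity is open in $(s,x)$, so by compactness of $M$ it persists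 for $|s|<s_0$. Hence
$$(s,x)\mapsto j_x^Rg_s\in\mathcal J,\qquad(s,\alpha)\mapsto(j_x^Rg_s,\alpha)\in\mathcal J\times_MS^*M\quad(\alpha\in S_x^*M)$$
are submersions for $|s|<s_0$: the parameter $s$ covers the fibre directions of $\mathcal J$, and $x$, respectively $\alpha$, covers the rest.

Apply Lemma 4 with $P=M$ to the finitely many submanifolds of Claims 5 and 6 (codimension $>n$), and with $P=S^*M$ to the $Q_\kappa$ (codimension $\ge2n>2n-1$), for all $N$ of the cover. For almost every small $s$ all of them are missed. Given such $s$ and any $x\in M$, pick $N\ni x$ with its pair $X,Y$. Then $j_x^Rg_s\notin\mathcal Z^1\cup\mathcal Z^2$ and $(j_x^Rg_s,\alpha)\notin Q_\kappa$ for all $\alpha\in S^*_xM$, $\kappa\le K$. By Claim 7 the brackets of length $\le R+1$ of $\{g_sX_k\}$ span $T_xM$. As $s\to0$, $g_s\to\mathrm{id}$ in $C^\infty$. This proves Theorem 1(ii). $\blacksquare$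

What remains is to build isotropic systems with (NF).

## 9. (NF) when there is a field without zeros

Fix an almost complex structure $J$ and a metric $\langle\cdot,\cdot\rangle$ compatible with $\omega$, meaning $\omega(u,v)=\langle Ju,v\rangle$. In a local unitary frame, $T_xM=\mathbb C^m$, $\langle u,v\rangle=\mathrm{Re}\,u^*v$ and $\omega(u,v)=\mathrm{Im}\,u^*v$.

Suppose $X$ is a vector field without zeros; by the classical theorem of Hopf one exists if $\chi$ vanishes on every component. Put $E=\{X,JX\}^\perp$, a bundle of rank $2m-2\ge2$. Since $\omega(X,v)=\langle JX,v\rangle$, $E\subset X^\omega$. Let $\sigma_1,\dots,\sigma_l$ be sections spanning $E$ everywhere. The map $(s,x)\mapsto\sum s_i\sigma_i(x)\in E$ is a submersion, so by the parametric transversality theorem $Y=\sum s_i\sigma_i$ is transverse to zero for almost every $s$. At a zero of such a $Y$ the derivative is onto $E$, hence nonzero, so $Y$ is nowhere flat. Contracting $X\wedge Y$ with $\langle X,\cdot\rangle$ gives $|X|^2Y$, because $X\perp Y$. So $X\wedge Y$ is nowhere flat, and $\{X,Y\}$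 is an isotropic system with (NF), of rank $2$ off the zero set of $Y$, a closed submanifold of codimension $2m-2\ge2$.

If $X$ must have zeros, one first tries to discard it near a zero and put something else there. Suppose that in suitable coordinates and a unitary frame $X(x)=x$ on a ball about $0\in\mathbb C^m$. No continuous nowhere zero field on $\{|x|\le1\}$ agrees with $x$ on $|x|=1$: normalized, it would be a retraction of the ball onto its boundary sphere. And if one instead multiplies the outer fields by a function vanishing for $|x|\le1$ and the inner ones by a function vanishing for $|x|\ge1$, then all fields vanish on $|x|=1$, against (NF). So the inner fields must be nonzero on the sphere, must be isotropic together with $x$ just outside, and no single one of them can continue $x$.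

The way out is to replace the vector $x$ by the complex symmetric matrix $xx^T$. This matrix can be continued into the ball without becoming zero, for instance as $xx^T+\tau C$ with $\tau>0$ inside the ball and $C$ of rank at least $2$. Section 10 explains how a symmetric matrix gives an isotropic subspace.

## 10. Isotropic subspaces from complex symmetric matrices

**Lemma 8 (cut-off).** If $O\subset M$ is open and $h_1,\dots,h_l$ are smooth sections over $O$ of vector bundles on $M$, there is a smooth $\rho\ge0$ on $M$ with $\{\rho>0\}=O$ such that all $\rho h_i$, extended by $0$, are smooth. The same holds on $\mathbb C^m$ for bounded $O$.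

*Proof.* Take $\psi_j\in C_c^\infty(O)$, $\psi_j\ge0$, $j=1,2,\dots$, with $\bigcup_j\{\psi_j>0\}=O$, and $\rho=\sum\varepsilon_j\psi_j$ with $\varepsilon_j>0$ so small that $\varepsilon_j\|\psi_j\|_{C^j}\le2^{-j}$ and $\varepsilon_j\|\psi_jh_i\|_{C^j}\le2^{-j}$ for all $i$. The series for $\rho$ and for $\rho h_i$ converge in every $C^k$. $\square$

**Definition ($A_S$ and $L^+(S)$).** For a complex symmetric $m\times m$ matrix $S$ let $A_Sv=S\bar v$ on $\mathbb C^m=\mathbb R^{2m}$, and let $L^+(S)$ be the sum of the eigenspaces of $A_S$ with positive eigenvalue.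

Examples. For $S=I$, $A_Sv=\bar v$ and $L^+(S)=\mathbb R^m$. For $m=1$ and $S=z\ne0$, $z\,\overline{\sqrt z}=|z|\sqrt z$, so $L^+(z)=\mathbb R\sqrt z$. For $S=xx^T$ with $x\ne0$: $A_Sv=x\,\overline{x^*v}$, so
$$A_Sx=|x|^2x,\qquad A_S(ix)=-|x|^2ix,\qquad A_Sv=0\ \text{ if }x^*v=0,\tag{5}$$
and $L^+(xx^T)=\mathbb Rx$.

**Lemma 9.** $A_S$ is real symmetric for $\mathrm{Re}\,u^*v$ and anticommutes with $i$. The space $L^+(S)$ is isotropic of real dimension $\mathrm{rank}_{\mathbb C}S$. The map $A\mapsto\varphi(A)$ is smooth on real symmetric matrices, and the image of $\varphi(A_S)$ is $L^+(S)$.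

*Proof.* Since $S^T=S$, $u^*S\bar v=v^*S\bar u$, which gives the symmetry; and $S\,\overline{iv}=-iS\bar v$. Hence multiplication by $i$ exchanges the $\mu$- and $(-\mu)$-eigenspaces. The kernel of $A_S$ has real dimension $2(m-\mathrm{rank}\,S)$, so there are $\mathrm{rank}\,S$ positive eigenvalues. If $A_Su=\mu u$ and $A_Sv=\lambda v$ with $\lambda,\mu>0$, then $iu$ is a $(-\mu)$-eigenvector and $-\mu\ne\lambda$, so $\omega(u,v)=\langle iu,v\rangle=0$.

For smoothness on $\{\|A\|<r\}$ replace $\varphi$ by $\varphi_1\in C_c^\infty(\mathbb R)$ equal to it on $[-r,r]$; then $\varphi(A)=\int\hat\varphi_1(t)\,e^{2\pi itA}\,dt$ with $\hat\varphi_1$ rapidly decreasing. By Duhamel's formula the $k$-th derivative of $A\mapsto e^{2\pi itA}$ in symmetric directions $H_1,\dots,H_k$ is a sum over the $k!$ orderings of integrals, over a simplex of volume $1/k!$, of products of unitary matrices and the matrices $2\pi itH_l$. So it has norm $\le(2\pi|t|)^k\prod\|H_l\|$, and one may differentiate under the integral. The last claim holds because $\varphi(\lambda)>0$ iff $\lambda>0$.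 $\square$

**Lemma 10 (local lemma).** Let $x=a+ib$, $a,b\in\mathbb R^m$, be the coordinate on $\{|x|<3\}\subset\mathbb C^m$. There are finitely many smooth maps $Z_i:\mathbb C^m\to\mathbb C^m$ supported in $\{|x|\le2\}$ and a smooth $Y_{loc}:\{1<|x|<3\}\to\mathbb C^m$ with $x^*Y_{loc}(x)=0$ such that:

1. the $Z_i(x)$ span an isotropic subspace for each $x$; for $1<|x|<3$ so do $x$, $Y_{loc}(x)$ and the $Z_i(x)$ together;
2. for $|x_0|\le1$ there are $i,j$ with $Z_i(x_0)\ne0$ and $Z_i\wedge Z_j$ not flat at $x_0$; for $1<|x_0|<3$, $Y_{loc}$ is not flat at $x_0$;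
3. on an open subset of full measure of $\{|x|<3\}$ the rank of the span of these vectors (of the $Z_i$ only, if $|x|\le1$) is locally constant and $\le\min(4,m)$.

In both proofs $\tau(x)=\varphi(1-|x|^2)$, which is positive for $|x|<1$ and zero for $|x|\ge1$. Let $\varepsilon_1,\dots,\varepsilon_m$ be the standard basis of $\mathbb C^m$ and $\varepsilon_{m+k}=i\varepsilon_k$, so that $\varepsilon_1,\dots,\varepsilon_{2m}$ is a real basis.

## 11. The local lemma for $m\ge3$: a cross product

Outside the unit ball $L^+(xx^T)=\mathbb Rx$, so we need one more direction $Y_{loc}$, orthogonal to $x$ and $ix$, which for $|x|<1$ lies in $L^+(S)$. Three complex coordinates supply it. Let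
$$C=\mathrm{diag}(1,1,1,0,\dots,0),\quad S=xx^T+\tau C,\quad W_k=\varphi(A_S)\varepsilon_k,\quad Y_{loc}=(a'\times b',0,\dots,0)\in\mathbb R^m,$$
where $a',b'\in\mathbb R^3$ are the first three components of $a,b$. Let $\theta$ be a cut-off with $\theta=1$ on $|x|\le\frac32$, supported in $|x|\le2$. The $Z_i$ are the fields $\theta W_k$ ($1\le k\le2m$) and $\theta Y_{loc}$; here $Y_{loc}$ is polynomial, so it is defined everywhere.

**Item 1: isotropy.** $x^TY_{loc}=a'\cdot(a'\times b')+i\,b'\cdot(a'\times b')=0$, and $Y_{loc}$ is real, so $x^*Y_{loc}=0$ and $A_SY_{loc}=x(x^TY_{loc})+\tau CY_{loc}=\tau Y_{loc}$. So for $|x|<1$ all $Z_i(x)$ lie in $L^+(S)$, which is isotropic. For $|x|\ge1$ we have $S=xx^T$, and (5) gives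
$$W_k=\varphi(|x|^2)\,|x|^{-2}\,\mathrm{Re}(x^*\varepsilon_k)\,x .$$
So the $Z_i(x)$ lie in the span of $x$ and $Y_{loc}$, and $\omega(x,Y_{loc})=\mathrm{Im}\,x^*Y_{loc}=0$.

**Item 2: non-flatness.** If $|x_0|<1$, then $\mathrm{rank}\,S\ge3-1=2$, so two of the $W_k$ are independent at $x_0$. If $|x_0|=1$, choose $k$ with $\mathrm{Re}(x_0^*\varepsilon_k)\ne0$ and let $c=\varphi(|x|^2)|x|^{-2}\mathrm{Re}(x^*\varepsilon_k)$; then $W_k(x_0)=c(x_0)x_0\ne0$. The section $W_k\wedge Y_{loc}-c\,x\wedge Y_{loc}$ is smooth near $x_0$ and vanishes on $|x|\ge1$, so it is flat at $x_0$. If $W_k\wedge Y_{loc}$ were flat at $x_0$, so would be $x\wedge Y_{loc}$, hence its contraction $|x|^2Y_{loc}$ with $\mathrm{Re}\langle x,\cdot\rangle$ (use $x\perp Y_{loc}$), hence $Y_{loc}$. But $Y_{loc}$ is a nonzero polynomial map, so it is nowhere flat. This also settles $1<|x_0|<3$.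

**Item 3: rank.** For $|x|<1$ the span is $L^+(S)$, since it contains $Y_{loc}$; so the rank is $\mathrm{rank}\,S$. If $m=3$, $\det S=\tau^2(\tau+x^Tx)$ is nonzero off the null set $\{\mathrm{Im}\,x^Tx=2a\cdot b=0\}$, so the rank is $3$ there. If $m\ge4$ and $(x_4,\dots,x_m)\ne0$, then $S=P\,\mathrm{diag}(1,\tau,\tau,\tau)\,P^T$ with $P=[x,\varepsilon_1,\varepsilon_2,\varepsilon_3]$ having independent columns, so the rank is $4$. For $1<|x|<3$ the span is that of $x,Y_{loc}$, of rank $2$ where $a'\times b'\ne0$. The sphere $|x|=1$ is a null set. $\square$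

## 12. The local lemma for $m=2$: a square root made smooth

For $m=2$ there is no cross product: the vectors with $x^*Y=0$ are the complex multiples of $(-\bar x_2,\bar x_1)$. We shall see that $L^+(S)$ selects, in the complementary line, the real direction of a square root $\sqrt\zeta$, where $\zeta$ takes complex values and may vanish. The work consists in replacing $\sqrt\zeta$ by a smooth non-flat function near $\zeta=0$. For $v\in\mathbb C^2$ write $\hat v=(-\bar v_2,\bar v_1)$; then $v^*\hat v=0$ and $|\hat v|=|v|$.

**The matrices.** Put $q=x_1^2+x_2^2$, $S=xx^T+\tau I$, $\zeta=q+\tau$. Then $\det S=\tau\zeta$, and $\mathrm{Im}\,\zeta=\mathrm{Im}\,q=2a\cdot b$ is a nonzero polynomial. For $|x|<3$, $S\ne0$: where $\tau>0$ because $\tau I$ has rank $2$ and $xx^T$ rank $\le1$, and where $\tau=0$ because $x\ne0$. Let $\pm\lambda_1,\pm\lambda_2$ with $\lambda_1\ge\lambda_2\ge0$ be the spectrum of $A_S$; so $\lambda_1>0$. Let $D=\{|x|<3,\ \lambda_1>\lambda_2\}$, an open set. Where $\det S=0$, $S$ has rank $1$, so $\lambda_2=0<\lambda_1$; thus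
$$D\supset\{|x|<3,\ \zeta=0\}\cup\{1\le|x|<3\}.$$
So $K_0=\{|x|<3\}\setminus D$ is contained in $\{|x|<1\}$ and relatively closed in $\{|x|<3\}$, hence compact, and $\zeta\ne0$ on it. Fix $\delta>0$ with $|\zeta|>\delta$ on $K_0$.

**Frames on $D$.** There $\lambda_1$ is a simple eigenvalue, so locally there is a smooth unit eigenvector $p$, $A_Sp=\lambda_1p$, unique up to sign. The vector $\hat p$ changes sign with $p$, and $P_0=[p,\hat p]$ is unitary with determinant $1$. The symmetric matrix $P_0^*S\bar P_0$ has first column $P_0^*S\bar p=\lambda_1P_0^*p=(\lambda_1,0)^T$, so it is $\mathrm{diag}(\lambda_1,z)$ for some $z$, and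
$$S=\lambda_1pp^T+z\,\hat p\hat p^T,\qquad\lambda_1z=\det S=\tau\zeta .$$
On $\mathbb C\hat p$ we have $A_S(c\hat p)=z\bar c\,\hat p$, which is positive exactly on $\mathbb R\sqrt z\,\hat p$ if $z\ne0$. As $z$ is a positive multiple of $\zeta$ when $\tau>0$,
$$L^+(S)=\mathbb Rp\oplus\mathbb R\sqrt\zeta\,\hat p\qquad\text{on }D\text{ where }\tau\zeta\ne0.\tag{6}$$

**A smooth substitute for $\sqrt\zeta$.** We want a smooth $\Theta$ with $\Theta(\zeta)\in\mathbb R\sqrt\zeta$ for large $|\zeta|$ and $\mathrm{Im}\,\Theta=\mathrm{Im}\,\zeta$. The function $|\zeta|+\zeta$ has these properties but is not smooth at $0$. Let $\psi:[0,\infty)\to[0,1]$ be smooth, $\psi=0$ on $[0,\delta/2]$, $\psi=1$ on $[\delta,\infty)$, and put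
$$\Theta(\zeta)=u(\zeta)+i\,\mathrm{Im}\,\zeta,\qquad u(\zeta)=(1-\psi(|\zeta|))\,\varphi(\mathrm{Re}\,\zeta)+\psi(|\zeta|)\,(|\zeta|+\mathrm{Re}\,\zeta).$$
$\Theta$ is smooth and $\Theta(0)=0$. Off $(-\infty,0]$ we have $\Theta\ne0$: if $\mathrm{Im}\,\zeta=0$ and $\mathrm{Re}\,\zeta>0$, then $u>0$. On $\{\mathrm{Re}\,\zeta<0\}$ the first term of $u$ vanishes and $|\zeta|+\mathrm{Re}\,\zeta=(\mathrm{Im}\,\zeta)^2/(|\zeta|-\mathrm{Re}\,\zeta)$, so
$$\Theta=\mathrm{Im}\,\zeta\cdot(i+h\,\mathrm{Im}\,\zeta),\qquad h=\frac{\psi(|\zeta|)}{|\zeta|-\mathrm{Re}\,\zeta}\ \text{ smooth}.$$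
Hence there is a smooth field of real lines $\Lambda$ on $\mathbb C\setminus\{0\}$, spanned by $\Theta$ off $(-\infty,0]$ and by $i+h\,\mathrm{Im}\,\zeta\neq 0$ on $\{\mathrm{Re}\,\zeta<0\}$, with $\Theta(\zeta)\in\Lambda(\zeta)$ for all $\zeta\ne0$. For $|\zeta|\ge\delta$,
$$\Lambda(\zeta)=\mathbb R\sqrt\zeta:\tag{7}$$
if $s^2=\zeta$, then $\Theta=|\zeta|+\zeta=s\bar s+s^2=2\,\mathrm{Re}(s)\,s$, and on the negative axis $\Lambda=i\mathbb R$.

**The Lagrangian field $L$ on $\{|x|<3,\ \zeta\ne0\}$.** On $D\cap\{\zeta\ne0\}$ put $L=\mathbb Rp\oplus\Lambda(\zeta)\hat p$; it is independent of the sign of $p$, and isotropic since $p^*\hat p=0$. On $\{|\zeta|>\delta,\ |x|<1\}$ put $L=L^+(S)$, the image of $\varphi(A_S)$, of constant rank $2$ because $\tau\zeta\ne0$. On the overlap these agree by (6) and (7). The two open sets cover $\{|x|<3,\ \zeta\ne0\}$, since points outside $D$ lie in $K_0$. So $L$ is a smooth Lagrangian subbundle, that is, isotropic of rank $m=2$.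

**The fields.** Let $\Pi_L$ be the orthogonal projection to $L$ and $\Pi_p$ that to $\mathbb Rp$, which is smooth on $D$. By Lemma 8 choose $\rho_1,\rho_2\ge0$ with $\{\rho_1>0\}=\{|x|<2,\ \zeta\ne0\}$ and $\{\rho_2>0\}=D\cap\{|x|<2\}$ such that the following fields, extended by $0$, are smooth. They are the $Z_i$ ($k=1,\dots,4$):
$$\rho_1\Pi_L\varepsilon_k,\qquad\rho_2\Pi_p\varepsilon_k,\qquad\rho_2\,\langle p,\varepsilon_k\rangle\,\Theta(\zeta)\,\hat p .$$
The last is invariant under $p\mapsto-p$. Put $Y_{loc}=\Theta(q)\,\hat x$.

**Item 1: isotropy.** Where $\zeta\ne0$, all $Z_i$ lie in $L$ (or are $0$, if $|x|\ge2$). Where $\zeta=0$, we have $\rho_1=0$ and $\Theta(\zeta)=0$, so only the $\rho_2\Pi_p\varepsilon_k\in\mathbb Rp$ can be nonzero. For $1<|x|<3$ we have $\zeta=q$, $S=xx^T$, $p=\pm x/|x|$ and $\hat x=\pm|x|\hat p$. So $x$, $Y_{loc}$ and the $Z_i$ lie in $L$ where $\zeta\ne0$; where $\zeta=0$, $Y_{loc}=0$ and the rest lies in $\mathbb Rp$. Also $x^*Y_{loc}=\Theta(q)\,x^*\hat x=0$.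

**Item 2: non-flatness.** Let $|x_0|\le1$. If $\zeta(x_0)\ne0$, the $\rho_1\Pi_L\varepsilon_k$ span a $2$-plane at $x_0$. If $\zeta(x_0)=0$, then $x_0\in D$. Choose $k$ with $\langle p,\varepsilon_k\rangle(x_0)\ne0$. Near $x_0$, $Z_i=\rho_2\Pi_p\varepsilon_k=\rho_2\langle p,\varepsilon_k\rangle p$ and $Z_j=\rho_2\langle p,\varepsilon_k\rangle\Theta(\zeta)\hat p$ are multiples of $p$ and $\Theta(\zeta)\hat p$ by nonvanishing smooth functions. In the real frame $p,ip,\hat p,i\hat p$, the $(p,i\hat p)$-component of $p\wedge\Theta(\zeta)\hat p$ is $\mathrm{Im}\,\Theta(\zeta)=\mathrm{Im}\,q$, a nonzero polynomial, so it is not flat. For $1<|x_0|<3$, $\langle Y_{loc},i\hat x\rangle=|x|^2\,\mathrm{Im}\,\Theta(q)=|x|^2\,\mathrm{Im}\,q$ is not flat, so neither is $Y_{loc}$.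

**Item 3: rank.** On $\{|x|<3,\ \mathrm{Im}\,q\ne0,\ |x|\ne2\}$, open of full measure, the rank is $2$: for $|x|<2$ the span is $L$; for $|x|>2$ it is the span of $x$ and $Y_{loc}=\Theta(q)\hat x\ne0$. $\square$

## 13. Gluing the balls to the outside

**Proposition 11.** On $(M,\omega)$ there is an isotropic system with (NF) whose rank is locally constant and $\le A_0$ on an open set of full measure, where $A_0=\min(4,m)$ in general, and $A_0=2$ if $\chi$ vanishes on every component of $M$.

**Step 1: $X$ as its own coordinate.** This step brings a neighborhood of each zero into the form required by Lemma 10. Let $X$ be a vector field on $M$ with finitely many, nondegenerate zeros (a generic field; if $\chi$ vanishes on every component take $X$ without zeros). Near a zero $z$ choose a unitary frame, so that $X$ becomes a $\mathbb C^m$-valued map sending $z$ to $0$ and a local diffeomorphism at $z$. After multiplying $X$ by a large constant, disjoint neighborhoods of the zeros are mapped by $X$ diffeomorphically onto $\{|x|<3\}$, and may be taken relatively compact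 in the domains of the frames. Use $x=X$ as coordinate: in the frame, $X(x)=x$. The coordinate and the frame are unrelated, but this is harmless, because isotropy is pointwise linear algebra in the frame and flatness is independent of frames and coordinates. Write $B_z(r)=\{|x|<r\}$.

**Step 2: the second field $Y$ outside the unit balls.** Let $M_0=M\setminus\bigcup_z\overline{B_z(1)}$; there $X\ne0$. As in Section 9, let $E=\{X,JX\}^\perp\to M_0$, of rank $2m-2\ge2$, $E\subset X^\omega$. Since $x^*Y_{loc}=0$, each $Y_{loc}$ is a section of $E$ over $B_z(3)\setminus\overline{B_z(1)}$. Let $\rho\ge0$ be smooth on $M$ with $\{\rho>0\}=O:=M\setminus\bigcup_z\overline{B_z(2)}$ (Lemma 8). The set $M\setminus O$ is the closure of its interior, so $\rho$ is flat at each of its points. Let $\sigma_1,\dots,\sigma_l$ be sections of $E$ over $M_0$ spanning $E$ over the compact set $M\setminus\bigcup_zB_z(2)\subset M_0$, and let $\theta_z$ be a cut-off equal to $1$ on $B_z(2)$ and supported in $B_z(5/2)$. On $M_0$ put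
$$Y=\sum_z\theta_zY_{loc}+\rho\sum_is_i\sigma_i\in\Gamma(M_0,E).$$
On $O$ the map $(s,x)\mapsto Y(x)\in E$ is a submersion, so for almost every $s$ the section $Y$ is transverse to zero on $O$; fix such $s$.

*$Y$ is nowhere flat on $M_0$.* On $O$, $Y$ has nonzero derivative at its zeros. On $\overline{B_z(2)}\cap M_0$ all derivatives of $Y$ equal those of $Y_{loc}$ (at $|x|=2$ by continuity from $|x|<2$), and $Y_{loc}$ is not flat there by Lemma 10(2).

**Step 3: the system.** By Lemma 8 let $\chi_0\ge0$ be smooth on $M$ with $\{\chi_0>0\}=M_0$ such that $\chi_0Y$, extended by $0$, is smooth. The system consists of $\chi_0X$, $\chi_0Y$, and all $Z_i$ of all balls $B_z(3)$, extended by $0$. We check the three properties.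

*Isotropy.* On $\overline{B_z(2)}$ it is Lemma 10(1), because $Y=Y_{loc}$ on the part in $M_0$ and $\chi_0=0$ off $M_0$. Elsewhere the $Z_i$ vanish and $Y\in E\subset X^\omega$.

*(NF).* On $\overline{B_z(1)}$ it is Lemma 10(2). On $M_0$, $\chi_0X\ne0$, and $\chi_0^2\,X\wedge Y$ is not flat, since contracting $X\wedge Y$ with $\langle X,\cdot\rangle$ gives $|X|^2Y$, which is not flat.

*Rank.* On each $B_z(2)$ use Lemma 10(3); there $\chi_0X$ and $\chi_0Y$ span the same as $x$ and $Y_{loc}$ for $|x|>1$. On $O$ the rank is $2$ off the zero set of $Y$, a submanifold closed in $O$ of codimension $2m-2\ge2$. The spheres $|x|=1$ and $|x|=2$ are null sets. So the rank is locally constant and $\le\min(4,m)$ on an open set of full measure; if $X$ has no zeros there are no balls, and it is $2$. $\square$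

## 14. Raising the rank, and the proof of Theorem 2

**Lemma 12.** Let an isotropic system have locally constant rank $\le A$ on an open set $O$ of full measure, $A\le m$. Then finitely many fields can be added so that the system is isotropic with rank $A$ almost everywhere.

*Proof.* **Step 1: cut $O$ into cubes.** This makes all bundles trivial. Cover $M$ by finitely many coordinate balls $U_1,\dots,U_r$ with smooth boundaries. The disjoint open sets $O\cap U_i\setminus\bigcup_{i'<i}\overline{U_{i'}}$ fill $O$ up to a null set, and every open subset of $\mathbb R^n$ is, up to a null set, a countable disjoint union of open dyadic cubes. So there are countably many disjoint open sets $B_j\subset O$, each diffeomorphic to an open cube, such that $O'=\bigcup B_j$ has full measure.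

**Step 2: extend on each cube.** On $B_j$ the rank is a constant $k_j\le A$, the span $L$ is a subbundle, and the symplectic bundle $L^\omega/L$ of rank $2m-2k_j$ is trivial, since $B_j$ is contractible. Choose a symplectic frame, take $A-k_j\ (\le m-k_j)$ of its vectors spanning an isotropic subbundle, and lift them to sections $w_1,\dots,w_{A-k_j}$ of $L^\omega$ over $B_j$; set $w_i=0$ for $A-k_j<i\le A$. This defines smooth $w_1,\dots,w_A$ on $O'$. As $w_i\in L^\omega$ and $\omega(w_i,w_{i'})$ is computed in $L^\omega/L$, where it vanishes, $L+\mathrm{span}(w_i)$ is isotropic, of rank $A$.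

**Step 3: make them global.** By Lemma 8 choose $\rho$ with $\{\rho>0\}=O'$ and all $\rho w_i$ smooth after extension by $0$, and add the fields $\rho w_i$. Off $O'$ they vanish, so isotropy persists everywhere, and on $O'$ the rank is $A$. $\square$

**Proof of Theorem 2.** Necessity was proved in Section 3. Let $A_0$ be as in Proposition 11 and $A_0\le A\le m$. By Proposition 11 and Lemma 12 there is an isotropic system with (NF) and almost-everywhere rank $A$; adding fields preserves (NF). By Theorem 1(ii), for a suitable $g\in\Gamma(\mathrm{Sp}(TM))$ the finite system $\{gX_k\}$ satisfies Hörmander's condition with a uniform $r$ (namely $R+1$). It is isotropic at every point and has the same rank as $\{X_k\}$ at each point, so rank $A$ almost everywhere. This gives every $A$ with $\min(4,m)\le A\le m$ in general, and every $2\le A\le m$ if $\chi$ vanishes on every component. In particular the conjecture holds for all closed symplectic $(M,\omega)$ with $n\ge4$. $\blacksquare$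

## 15. A characteristic-class obstruction to rank two in dimension six

The symmetric matrices that served in the construction also give an obstruction. Here $m=3$, and we prove Proposition 3.

**Step 1: a section of rank one or two.** This step turns the distribution into a symmetric tensor. Let $A=2$ and $T=(TM,J)$, with the compatible metric $\langle\cdot,\cdot\rangle$. The rank of $\mathcal L$ is $\le2$ everywhere, since rank $>2$ is an open condition and nonempty open sets have positive measure; and it is $\ge1$ everywhere by Hörmander's condition. Let $G=\sum_kX_k\otimes\langle X_k,\cdot\rangle$, a symmetric positive semidefinite endomorphism with image $\mathcal L$ and kernel $\mathcal L^\perp$, and let $H=G+JGJ$. Then $H$ is symmetric, and $JH=JG-GJ=-HJ$. Since $\mathcal L$ is isotropic, $\langle Ju,v\rangle=\omega(u,v)=0$ on $\mathcal L$, so $J\mathcal L\perp\mathcal L$ and $G$ vanishes on $J\mathcal L$. So $H=G$ on $\mathcal L$, where it is positive; $H=JGJ=-JGJ^{-1}$ on $J\mathcal L$, where it is negative; and $H=0$ on $(\mathcal L\oplus J\mathcal L)^\perp$.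

In a unitary frame the antilinear map $H$ has the form $v\mapsto S\bar v$. Its symmetry gives $\mathrm{Re}\,u^*S\bar v=\mathrm{Re}\,v^*S\bar u$ for all $u,v$; replacing $u$ by $iu$ gives the same for imaginary parts, so $S^T=S$. Under a unitary change of frame $v=Pv'$ one finds $S=PS'P^T$, so $S$ is a section of $\mathrm{Sym}^2_{\mathbb C}T$. By Lemma 9 its complex rank is $\dim\mathcal L\in\{1,2\}$ everywhere; in particular it is nowhere zero.

**Step 2: factoring the tensor.** A nonzero symmetric tensor of rank $\le2$ is a symmetric product $z\odot w$ (a quadratic form of rank $\le2$ is a product of two linear forms), with $\{[z],[w]\}$ unique by unique factorization. So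
$$\mathcal Q:=(P(T)\times_MP(T))/\mathbb Z_2$$
maps bijectively and continuously, hence by compactness homeomorphically, onto the space of lines of such tensors in $P(\mathrm{Sym}^2T)$. Thus $S$ defines a section $\sigma:M\to\mathcal Q$, and $S$ trivializes $\sigma^*$ of the tautological line bundle. The pullback of that bundle to $P(T)\times_MP(T)$ is $\mathcal O(-1)\boxtimes\mathcal O(-1)$.

**Step 3: the computation.** Let $a,b$ be the classes $c_1(\mathcal O(1))$ of the two factors. By the transfer, $H^*(\mathcal Q;\mathbb Q)=H^*(P(T)\times_MP(T);\mathbb Q)^{\mathbb Z_2}$. Let $\epsilon_1,\epsilon_2\in H^*(\mathcal Q;\mathbb Q)$ correspond to $a+b$ and $ab$. The tautological line bundle on $\mathcal Q$ has rational first Chern class $-\epsilon_1$, and its pullback by $\sigma$ is trivial, so $\sigma^*\epsilon_1=0$. Put $e=\sigma^*\epsilon_2\in H^4(M;\mathbb Q)$. On each factor $T\otimes\mathcal O(1)$ has a nowhere zero section, from $\mathcal O(-1)\subset T$, so its third Chern class vanishes: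
$$a^3+c_1a^2+c_2a+c_3=0,\qquad b^3+c_1b^2+c_2b+c_3=0 .$$
Adding, with $a^3+b^3=\epsilon_1^3-3\epsilon_1\epsilon_2$ and $a^2+b^2=\epsilon_1^2-2\epsilon_2$, gives in $H^6(\mathcal Q;\mathbb Q)$
$$\epsilon_1^3-3\epsilon_1\epsilon_2+c_1(\epsilon_1^2-2\epsilon_2)+c_2\epsilon_1+2c_3=0 .$$
Applying $\sigma^*$ yields $-2c_1e+2c_3=0$, that is, $c_3=c_1e$.

If $c_1=0$ rationally, then $c_3=0$ rationally, and for connected $M$ this says $\chi(M)=0$, because $c_3$ is the Euler class of $TM$. So for connected $M$ with $c_1=0$ in $H^2(M;\mathbb Q)$ and $\chi(M)\ne0$, $A=2$ is impossible. The quintic threefold is Kähler with $c_1=0$ and $\chi=-200$. $\blacksquare$
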